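\title{A universally optimal algorithm for weighted centroid trees}

\begin{abstract}
A weighted centroid tree of a vertex-weighted tree $(G,w)$ is obtained by
removing a vertex that splits $G$ into components of at most half the total
weight and recursing on the components. We study its construction in a model
where weights can only be added and compared, and ask for a single algorithm
that is optimal on every tree $G$, in the worst case over the weights, even
against algorithms designed for that one tree. Such an algorithm exists. Its
cost is $O(1+\log E(G))$, where $E(G)$ is the number of elimination trees on
$G$, and every algorithm for a fixed $G$ needs $\log_3 E(G)$ comparisons in the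
worst case. The two bounds are linked by the explicit quantity
$n+\sum_u\log(n/s_u)$, where $s_u$ is the number of descendants of $u$ in an
arbitrary rooting of $G$. The algorithm combines heavy paths, biased binary
search trees, and a search from both ends on the stretches of $G$ without
branching.
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection*{Elimination trees and centroids}

Throughout, $G$ is a tree on $n\ge1$ vertices and $w$ assigns a positive real
weight to each vertex; weights need not be distinct. For a vertex set or
subgraph $S$ we write $w(S)=\sum_{v\in S}w(v)$, and $\log=\log_2$.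

An \emph{elimination tree} on a connected graph $H$ is a rooted tree on the
vertex set of $H$ built recursively: choose a vertex $r$ as the root, build
elimination trees on the components of $H-r$, and make their roots children
of $r$. If $T$ is an elimination tree on $G$ and $T_r$ is the subtree of $T$
rooted at $r$, the vertices of $T_r$ induce a connected subgraph $G[T_r]$, the
component from which $r$ was chosen. On a path, the elimination trees are the
binary search trees on the vertices in path order. We write $E(G)$ for the
number of elimination trees on $G$.

A vertex $v$ is a \emph{centroid} of a connected subgraph $H$ of $G$ if every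
component of $H-v$ has weight at most $w(H)/2$. Every such $H$ has a centroid
(Lemma~\ref{lem:chain} constructs one), and it may have several, as an edge
with two equal weights shows. A \emph{weighted centroid tree} of $(G,w)$ is an
elimination tree $T$ on $G$ in which every vertex $r$ is a centroid of
$G[T_r]$. It is a balanced recursive decomposition of $G$: a vertex $v$ at
depth $d$ in $T$ lies in a component of weight at most $w(G)/2^d$, so
$d\le\log(w(G)/w(v))$. The task is to construct a weighted centroid tree of a
given $(G,w)$; any one is an acceptable output.

\subsection*{The model and universal optimality}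

An algorithm may access the weights only through two unit-cost operations:
adding two quantities, each a weight or a previously computed sum, and
comparing two such quantities. All other work is ordinary unit-cost
computation, and the cost of a run is its total running time. Algorithms are
deterministic unless stated otherwise. Comparisons have the three outcomes
$<,=,>$; a two-way comparison reveals no more, so lower bounds cover it. Every
algorithm has cost at least $1$, since it must produce an output. Constants
hidden in $O(\cdot)$, $\Omega(\cdot)$, $\Theta(\cdot)$ are absolute.

For an algorithm $A$ and a fixed tree $G$, let $\operatorname{cost}_A(G)$ be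
the maximum cost of $A$ over all weight assignments on $G$. A correct
algorithm $A$, which receives $G$ as adjacency lists, is \emph{universally
optimal} if there is a constant $c$ such that
$\operatorname{cost}_A(G)\le c\cdot\operatorname{cost}_B(G)$ for every tree
$G$ and every algorithm $B$ that is correct on all inputs $(G,w)$ with this
fixed $G$. The competitor $B$ may have $G$, and anything computed from $G$,
hard-wired; only the weights are unknown to it. The question, posed
in~\cite{Ber26}, is:

\begin{quote}
Is there a universally optimal algorithm for computing weighted centroid
trees?
\end{quote}

\subsection*{What to expect}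

For pairwise distinct weights, the \emph{Cartesian tree} of $(G,w)$ is the
elimination tree in which every $r$ has the minimum weight in $G[T_r]$, and
the \emph{max-Cartesian tree} is defined with the maximum instead. When
distinct weights are accessed by comparisons only, there is a universally
optimal algorithm for Cartesian trees, with a matching information-theoretic
lower bound. If the weights are distinct powers of two, the heaviest vertex
of a connected subgraph outweighs all others combined and is its unique
centroid, so on such inputs the weighted centroid tree is the max-Cartesian
tree.

This suggests $\log E(G)$, the number of bits needed to name the output, as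
the answer for the optimal cost on $G$. The quantity depends strongly on $G$.
A path has at most $4^n$ elimination trees, since a binary tree is described
by two bits per node (has a left child, has a right child) in preorder. A
star has at least $(n-1)!$ of them: remove the leaves in any order and the
center last. So $\log E(G)$ is $O(n)$ for paths and $\Omega(n\log n)$ for
stars, and an algorithm that matches it cannot spend $\log n$ per vertex on
every tree.

There is also a reason for doubt. A centroid is not determined by the order
of the weights: on a path with three vertices, the weights $(3,2,4)$ and
$(2,1,4)$ are ordered alike, but the unique centroid is the middle vertex in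
the first case and the last vertex in the second. An algorithm must maintain
sums, and every removal changes them. The content of the result is that this
maintenance fits within $O(1+\log E(G))$.

\subsection*{The result}

The number $E(G)$ is awkward to charge costs to, so we pass through an
explicit quantity. Root $G$ at a vertex $\rho$. Let $G_u$ be the subtree of
descendants of $u$, including $u$, let $s_u=|G_u|$, and put
\begin{equation}\label{eq:phi}
\Phi_\rho(G)=n+\sum_{u\in V(G)}\log\frac{n}{s_u}.
\end{equation}
For a star rooted at its center, $\Phi_\rho=n+(n-1)\log n$. For a path rooted
at an end, $s_u$ runs through $1,\dots,n$, so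
$\Phi_\rho=n+\log(n^n/n!)\le(1+\log e)\,n$; here and later we use
\begin{equation}\label{eq:fact}
k!\ge(k/e)^k,
\end{equation}
which holds because $k^k/k!$ is one term of the series for $e^k$.

\begin{theorem}\label{thm:main}
There are an absolute constant $C$ and an algorithm $A$ that computes
weighted centroid trees with
$\operatorname{cost}_A(G)\le C\,\Phi_\rho(G)$ for every tree $G$, where $\rho$
is an arbitrary root chosen by $A$. Every algorithm $B$ that is correct on
all inputs $(G,w)$ for a fixed $G$ satisfies
\[
\operatorname{cost}_B(G)\ \ge\ \max\bigl(1,\log_3E(G)\bigr)\ \ge\
\tfrac1{12}\,\Phi_\rho(G).
\]
Hence $\operatorname{cost}_A(G)\le12C\cdot\operatorname{cost}_B(G)$, and $A$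
is universally optimal.
\end{theorem}

Section~\ref{sec:lower} proves the lower bound. For the upper bound, read
\eqref{eq:phi} as a budget: the removal of a vertex $v$ may cost
$O(1+\log(n/s_v))$, on average over the vertices.
Section~\ref{sec:paths} shows how a centroid is found by walking down from
the top of a component and solves the case of a path in linear time.
Sections~\ref{sec:structure} and~\ref{sec:algorithm} build the data structure
and the algorithm for general trees, and Section~\ref{sec:time} analyzes it.
Section~\ref{sec:cons} derives consequences for restricted and randomized
competitors, approximate centroids, and trees with a given number of leaves.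

\section{The lower bound: counting elimination trees}\label{sec:lower}

The argument has three steps: every elimination tree is the only acceptable
output for some weights; distinguishing $E(G)$ outputs takes $\log_3E(G)$
comparisons; and $\log E(G)$ is at least a constant times $\Phi_\rho(G)$. For
later use we carry out the first step for a relaxed notion. For
$\alpha\in[\frac12,1]$, a vertex $v$ is an \emph{$\alpha$-centroid} of a
connected subgraph $H$ if every component of $H-v$ has weight at most
$\alpha\,w(H)$, and an \emph{$\alpha$-centroid tree} is an elimination tree
$T$ in which every $r$ is an $\alpha$-centroid of $G[T_r]$. The case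
$\alpha=\frac12$ is our problem.

\begin{lemma}[forcing]\label{lem:force}
Let $\alpha\in[\frac12,1)$ and let $M\ge1/(1-\alpha)$ be an integer. Let $T$
be an elimination tree on $G$, list the vertices as $v_1,\dots,v_n$ with every
vertex after its ancestors in $T$, and set $w_T(v_i)=M^{n-i}$. Then $T$ is the
only $\alpha$-centroid tree of $(G,w_T)$. For $\alpha=\frac12$ one may take
$M=2$, and the weights are distinct powers of two.
\end{lemma}

\begin{proof}
Write $w=w_T$ and note $M\ge2$. Let $r$ be a vertex and $H=G[T_r]$. Then $r$
comes first in the list among the vertices of $H$, so the other weights in
$H$ are distinct smaller powers of $M$, and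
$w(H)<w(r)(1+M^{-1}+M^{-2}+\cdots)=w(r)\,M/(M-1)$. Therefore
$w(r)>(1-\frac1M)\,w(H)\ge\alpha\,w(H)$. For $u\in H$ with $u\ne r$, the
component of $H-u$ containing $r$ has weight more than $\alpha\,w(H)$, so $u$
is not an $\alpha$-centroid of $H$. The components of $H-r$ have total weight
less than $w(H)/M\le w(H)/2\le\alpha\,w(H)$, so $r$ is one. Thus $r$ is the
unique $\alpha$-centroid of $G[T_r]$ for every $r$, and $T$ is an
$\alpha$-centroid tree. Any $\alpha$-centroid tree $T'$ has the same root $r$
as $T$. The components of $G-r$ are the subgraphs $G[T_c]$ for the children
$c$ of $r$ in $T$, so $T'$ must choose $c$ in $G[T_c]$, and continuing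
downward gives $T'=T$.
\end{proof}

\begin{lemma}\label{lem:kraft}
Fix $G$, and for each elimination tree $T$ on $G$ fix a weight assignment
$w_T$. Let $B$ be a deterministic algorithm for the fixed tree $G$ that
outputs $T$ on input $w_T$, using $d_T$ comparisons. Then
$\frac1{E(G)}\sum_Td_T\ge\log_3E(G)$.
\end{lemma}

\begin{proof}
Let $\sigma_T\in\{<,=,>\}^{d_T}$ be the sequence of comparison outcomes on
input $w_T$. Since $G$ is fixed and an addition reveals nothing about the
weights, the behavior of $B$ is determined by the outcomes seen so far. If
$\sigma_T$ were a prefix of $\sigma_{T'}$, then on input $w_{T'}$ the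
algorithm would repeat its run on $w_T$ and output $T$, so $T=T'$. Hence no
$\sigma_T$ is a prefix of another. A uniformly random infinite string over
three letters starts with $\sigma_T$ with probability $3^{-d_T}$, and these
events are disjoint; this is Kraft's inequality $\sum_T3^{-d_T}\le1$. With
$\bar d$ the average of the $d_T$, Jensen's inequality for the convex function
$x\mapsto3^{-x}$ gives $3^{-\bar d}\le\frac1{E(G)}\sum_T3^{-d_T}\le1/E(G)$.
\end{proof}

It remains to bound $E(G)$ from below. The two terms of \eqref{eq:phi} are
handled by two separate counts.

\begin{lemma}\label{lem:two}
$E(G)\ge2^{n-1}$.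
\end{lemma}

\begin{proof}
For $n=1$ we have $E(G)=1$. For $n\ge2$ let $\ell$ be a leaf of $G$ with
neighbor $u$, and let $T'$ be an elimination tree on $G-\ell$. Insert $\ell$
into $T'$ either as a new child of $u$, or in the place of $u$ with $u$ as its
only child. Both results are elimination trees on $G$. Indeed, follow the
eliminations of $T'$ in $G$. As long as $u$ has not been reached, $\ell$
belongs to the component containing $u$, and the components are otherwise
those of $G-\ell$. When the component with vertex set $V(T'_u)\cup\{\ell\}$ is
reached, we may remove $u$, which isolates $\ell$ and otherwise leaves the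
same components as in $T'$ (first option), or remove $\ell$, which leaves the
connected subgraph on $V(T'_u)$ (second option). From the result one sees
which option was used, because $\ell$ is either a child or the parent of $u$,
and undoing the insertion recovers $T'$. So $E(G)\ge2E(G-\ell)$, and
induction concludes.
\end{proof}

\begin{lemma}\label{lem:hook}
For every root $\rho$, $E(G)\ge n!\big/\prod_us_u$.
\end{lemma}

\begin{proof}
Let $N(G)$ be the number of orders of $V(G)$ in which every vertex comes
after all its proper descendants in the rooted tree $G$. Remove the vertices
in such an order. The remaining set is always closed under taking parents, so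
if nonempty it is connected through $\rho$. Hence the order, read as a chain
with the first vertex as root, is an elimination tree, and $E(G)\ge N(G)$. In
such an order $\rho$ is last, and the rest is an interleaving of orders of
the same kind for the subtrees $G_c$, where $c$ ranges over the children of
$\rho$. Since $\sum_cs_c=n-1$, there are $(n-1)!/\prod_cs_c!$ interleavings,
and by induction
\[
N(G)=\frac{(n-1)!}{\prod_cs_c!}\prod_c\frac{s_c!}{\prod_{u\in G_c}s_u}
=\frac{(n-1)!}{\prod_{u\ne\rho}s_u}=\frac{n!}{\prod_us_u}.\qedhere
\]
\end{proof}

Neither count suffices alone: Lemma~\ref{lem:hook} gives only $E(G)\ge1$ for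
a path rooted at an end, and Lemma~\ref{lem:two} misses the factor $\log n$
for a star.

\begin{proposition}\label{prop:lower}
For every tree $G$ and every root $\rho$,
\[
\Phi_\rho(G)\le4\bigl(1+\log E(G)\bigr)\le12\max\bigl(1,\log_3E(G)\bigr),
\]
and every algorithm $B$ that is correct on all inputs $(G,w)$ has
$\operatorname{cost}_B(G)\ge\max(1,\log_3E(G))$.
\end{proposition}

\begin{proof}
Write $E=E(G)$. By \eqref{eq:fact} and Lemma~\ref{lem:hook},
\[
\sum_u\log\frac n{s_u}=\log\frac{n^n}{n!}+\log\frac{n!}{\prod_us_u}
\le n\log e+\log E .
\]
By Lemma~\ref{lem:two}, $n\le1+\log E$. As $1+\log e<3$, we get
$\Phi_\rho\le\log E+3(1+\log E)\le4(1+\log E)$. With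
$m=\max(1,\log_3E)$ we have $1+\log E=1+(\log3)\log_3E\le(1+\log 3)\,m\le3m$.
Finally, $B$ outputs $T$ on the weights $w_T$ of Lemma~\ref{lem:force} with
$\alpha=\frac12$, so by Lemma~\ref{lem:kraft} some run makes at least
$\log_3E$ comparisons, and every run costs at least $1$.
\end{proof}

\section{Finding a centroid from the top, and the case of a path}
\label{sec:paths}

\subsection*{Subtraction}

The model has no subtraction, but it can simulate it. Represent each quantity
by a pair $(x,y)$ standing for $x-y$, where $x$ and $y$ are computed sums or
the symbol $0$ for the empty sum. The sum of $(x,y)$ and $(x',y')$ is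
$(x+x',y+y')$, their difference is $(x+y',y+x')$, and they are compared by
comparing $x+y'$ with $x'+y$. Adding the symbol $0$ returns the other summand.
A comparison involving the symbol $0$ is decided without looking at the
weights, because nonempty sums are positive. From now on additions,
subtractions, doublings and comparisons cost $O(1)$, and empty sums are $0$.

\subsection*{The chain above a centroid}

Fix a root $\rho$ of $G$; ``above'' and ``below'' refer to this rooting. Let
$H$ be a connected subgraph of $G$. The path between two vertices of $H$ lies
in $H$ and contains their lowest common ancestor, so a vertex $r_H$ of minimum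
depth in $H$ is an ancestor of every vertex of $H$; we call it the \emph{top}
of $H$. For $u\in H$ let $H_u=H\cap G_u$. Since the path from $u$ down to any
vertex of $H_u$ lies in $H$, the set $H_u$ is connected, and it is the
disjoint union of $\{u\}$ and the sets $H_c$ over the children $c\in H$ of
$u$.

\begin{lemma}\label{lem:chain}
Let $W=w(H)$ and $D=\{u\in H:2w(H_u)>W\}$. Then $D$ is the vertex set of a
downward path from $r_H$, and its lowest vertex $v$ is a centroid of $H$.
\end{lemma}

\begin{proof}
We have $r_H\in D$ because $W>0$. If $u\in D$ and $u\ne r_H$, the parent $p$
of $u$ lies in $H$ and $H_p\supseteq H_u$, so $p\in D$. If neither of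
$u,u'\in H$ is an ancestor of the other, then $H_u$ and $H_{u'}$ are disjoint
and cannot both have weight more than $W/2$. So $D$ is a downward path from
$r_H$. The components of $H-v$ are the sets $H_c$ for the children $c\in H$ of
$v$, of weight at most $W/2$ because $c\notin D$, and, if $v\ne r_H$, the set
$H\setminus H_v$, of weight $W-w(H_v)<W/2$.
\end{proof}

The algorithm always removes this vertex $v$. Walking down $D$ vertex by
vertex is too slow, and the whole task is to find the end of $D$ within the
budget.

\subsection*{Paths}

Let $G$ be the path $x_1,\dots,x_n$ rooted at $x_1$. Every component is an
interval $x_i,\dots,x_j$, and $w(H_{x_t})=\pi_j-\pi_{t-1}$, where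
$\pi_t=w(x_1)+\dots+w(x_t)$ are the prefix sums. These are computed once and
never updated, and each test ``$x_t\in D$'' takes $O(1)$ time.

\begin{example}\label{ex:path}
Take weights $1,4,1,1,2,1$, so $(\pi_0,\dots,\pi_6)=(0,1,5,6,7,9,10)$. For
$H=G$ we have $W=10$ and $w(H_{x_t})=10,9,5,4,3,1$, so $D=\{x_1,x_2\}$ and
$x_2$ is removed, leaving weights $1$ and $5$. (The vertex $x_3$ is a centroid
as well.) For $H=x_3\cdots x_6$ we have $W=\pi_6-\pi_2=5$ and the sums
$5,4,3,1$, so $x_5$ is removed. For $H=x_3x_4$ we have $W=\pi_4-\pi_2=2$ and
the sums $2$ and $\pi_4-\pi_3=1$, so $x_3$ is removed. The output has root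
$x_2$ with children $x_1,x_5$; the children of $x_5$ are $x_3,x_6$; and $x_4$
is the child of $x_3$.
\end{example}

How should one search for the end of $D$? Halving an interval of length $d$
takes about $\log d$ tests. With weights $w(x_i)=2^{n-i}$ the centroid is
always the top vertex, the interval lengths are $n,n-1,\dots,1$, and the total
is about $\log n!$, far above the budget $O(n)$. A search that starts at the
top and doubles its step is fast on this input but slow on $w(x_i)=2^i$,
where the centroid is always the bottom vertex. The remedy is to search from
both ends. A removal is then expensive only if it cuts the interval into two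
long pieces, and such cuts are rare.

\begin{lemma}[search from both ends]\label{lem:gallop}
Let a predicate on $\{1,\dots,d\}$, testable in $O(1)$ time, be true for
$1\le i\le t$ and false for $t<i\le d$, where $t\ge1$. Then $t$ can be found
in time $O(1+\log\min(t,d-t+1))$.
\end{lemma}

\begin{proof}
Count positions above $d$ as false and positions below $1$ as true. The first
search tests $2,4,8,\dots$ until it meets a false position $2^k$. Then
$2^{k-1}\le t<2^k$, so $k\le1+\log t$, and binary search among these $2^{k-1}$
candidates takes $k-1$ further tests. The second search tests $d+1-2^k$ for
$k=0,1,2,\dots$ until it meets a true position. With $b=d-t+1$ this happens at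
the least $k$ with $2^k\ge b$, so $k\le1+\log b$. If $k=0$ then $t=d$;
otherwise $d+1-2^k\le t<d+1-2^{k-1}$, and binary search takes $k-1$ further
tests. The searches take time $O(1+\log t)$ and $O(1+\log b)$. Run them in
alternation, one test at a time, until one finishes.
\end{proof}

\begin{lemma}[cutting an interval]\label{lem:pieces}
Remove the elements of a sequence of length $d\ge0$ one at a time, in any
order. Call a maximal interval of remaining elements a piece, and charge
$1+\log\min(t,e-t+1)$ for removing the element at position $t$ of a piece of
length $e$. The total charge is at most $2d-\log(d+1)$.
\end{lemma}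

\begin{proof}
The term $-\log(d+1)$ is there to make the induction on $d$ work. For $d=0$
both sides are $0$. For $d\ge1$ let the first removal be at position $t$, and
put $a=t$, $b=d-t+1$, so $a+b=d+1$. It leaves pieces of lengths $a-1$ and
$b-1$, and later removals in one do not affect the other. The total charge is
at most
\begin{align*}
1+\log\min(a,b)&+2(a-1)-\log a+2(b-1)-\log b\\
&=2d-1-\log\max(a,b)\le2d-1-\log\tfrac{d+1}2=2d-\log(d+1).\qedhere
\end{align*}
\end{proof}

Positive weights make the predicate ``$x_t\in D$'' monotone, so the three
lemmas together construct a weighted centroid tree of a path in $O(n)$ time.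

\section{Heavy paths and the data structure}\label{sec:structure}

In a general tree, static prefix sums are no longer enough. If a subtree hangs
off a path at a vertex $q$, then a removal inside that subtree changes
$w(H_u)$ for all $u$ on the path at or above $q$. The star shows how to cope
with changing values: keep the leaves in a binary search tree with subtree
sums, at $O(\log n)$ per search and update, which is the budget of a leaf.
But the path shows that search trees cannot be used everywhere. We therefore
cut $G$ into paths, keep search trees only on the vertices where something
hangs off, and treat the stretches in between as in Section~\ref{sec:paths}.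

\subsection*{Heavy paths}

For each vertex $u$ with children, fix a child $h(u)$ of maximum size $s_c$,
the \emph{heavy child}; the other children are \emph{light}. The edges
$u\,h(u)$ partition $V(G)$ into \emph{heavy paths}, written from top to
bottom. The top vertex $p$ of a heavy path $P$ is its \emph{head}, and
$S_P=s_p$. A head is $\rho$ or a light child, and $P_c$ denotes the heavy path
with head $c$. Put
\[
z(u)=1+\sum_{c\text{ light child of }u}s_c=s_u-s_{h(u)},
\]
with $s_{h(u)}:=0$ if $u$ is childless; this is the number of vertices that
hang at $u$, including $u$. A vertex is \emph{branching} if it has a light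
child and \emph{plain} otherwise. A \emph{run} is a maximal interval of
consecutive plain vertices of a heavy path. Figure~\ref{fig:tree} shows an
example. Let $\lambda$ be the number of childless vertices of the rooted tree
$G$.

\begin{lemma}\label{lem:heavy}
\begin{enumerate}
\item[(a)] If $c$ is a light child of a vertex of the heavy path $P$, then
$S_{P_c}\le S_P/2$.
\item[(b)] $\sum_{u\in P}z(u)=S_P$ for every heavy path $P$.
\item[(c)] There are $\lambda$ heavy paths, $\lambda-1$ light children and at
most $\lambda-1$ branching vertices, and $n+\lambda\log n\le\Phi_\rho(G)$.
\end{enumerate}
\end{lemma}

\begin{proof}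
(a) If $u\in P$ is the parent of $c$, then
$2s_c\le s_c+s_{h(u)}<s_u\le S_P$. (b) The sum of $s_u-s_{h(u)}$ telescopes
along $P$, whose last vertex is childless. (c) Each heavy path ends in a
childless vertex and contains no other; all heads but $\rho$ are light
children; distinct branching vertices have distinct light children; and each
childless vertex contributes $\log n$ to the sum in \eqref{eq:phi}.
\end{proof}

Part (c) says that we can afford $O(\log n)$ \emph{once} for each light child
and each branching vertex. Work that recurs at a branching vertex, because
many removals below it pass through it, needs a finer account.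

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.9,
  v/.style={circle,draw,inner sep=1pt,minimum size=6mm}]
\foreach \i in {1,3,4,5,7,8} \node[v] (a\i) at (\i,0) {$a_{\i}$};
\foreach \i in {2,6} \node[v,fill=gray!30] (a\i) at (\i,0) {$a_{\i}$};
\node[v] (b1) at (1.5,-1.2) {$b_1$};
\node[v] (b2) at (1.5,-2.3) {$b_2$};
\node[v] (c) at (2.6,-1.2) {$c$};
\node[v] (d) at (6,-1.2) {$d$};
\draw[very thick] (a1)--(a2)--(a3)--(a4)--(a5)--(a6)--(a7)--(a8) (b1)--(b2);
\draw[dashed] (a2)--(b1) (a2)--(c) (a6)--(d);
\draw[|-|] (0.6,0.6)--node[above]{$I$}(1.4,0.6);
\draw[|-|] (1.6,0.6)--node[above]{$K$}(6.4,0.6);
\draw[|-|] (6.6,0.6)--node[above]{$J$}(8.4,0.6);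
\node[draw] (R) at (11,0) {$a_3a_4a_5$};
\node[v,fill=gray!30] (k2) at (10,-1.2) {$a_2$};
\node[v,fill=gray!30] (k6) at (12,-1.2) {$a_6$};
\draw (R)--(k2) (R)--(k6);
\node at (11,0.85) {$K$};
\end{tikzpicture}
\caption{Left: a tree on $12$ vertices rooted at $a_1$. Edges to heavy
children are thick, edges to light children are dashed, and branching
vertices (those with a light child) are shaded. The heavy path
$a_1\cdots a_8$ is stored as a top interval $I$, a search tree $K$ and a
bottom interval $J$. Right: the search tree $K$, whose items are $a_2$, the
run $a_3a_4a_5$ and $a_6$, built by bisection with sizes $4,3,2$.}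
\label{fig:tree}
\end{figure}

\subsection*{Biased search trees}

A \emph{binary search tree} (BST) on a sequence of items is a binary tree with
one item per node in which the items of the left subtree of a node precede
its item and those of the right subtree follow it. The root has depth $0$.
The path from the top of a component to the centroid $v$ may leave a heavy
path $P$ at a branching vertex $q$ for a light child $c$. Up to
$\log(n/s_v)$ such exits can occur, which is the entire budget of $v$, so we
cannot pay $\log n$ for each. If instead $q$ is found within $P$ in time about
$\log(S_P/z(q))$ and $c$ among the light children of $q$ in time about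
$\log(z(q)/s_c)$, the exit costs about $\log(S_P/S_{P_c})$, and these costs
telescope along the descent. The next lemma provides such trees.

\begin{lemma}[bisection]\label{lem:bisect}
For a sequence of $m\ge0$ items with positive integer sizes $z_1,\dots,z_m$
and total $Z$, a BST with item $i$ at depth at most $\log(Z/z_i)$ can be
built in time $O\bigl(1+\sum_i(1+\log(Z/z_i))\bigr)$.
\end{lemma}

\begin{proof}
Take as root the first item $r$ with $2\sum_{i\le r}z_i\ge Z$. The items
before $r$ total less than $Z/2$, and those after $r$ at most $Z/2$. Recurse
on both sides. A subtree whose root has depth $k$ has total size at most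
$Z/2^k$, so $z_i\le Z/2^{\operatorname{depth}(i)}$. Finding the root of a
subtree takes two scans of its items, so item $i$ is scanned
$O(1+\operatorname{depth}(i))$ times.
\end{proof}

Removing a vertex cuts its heavy path, and the BST on the path has to be cut
with it. We need no rebalancing, because cutting does not make nodes deeper.
Suppose each node $\nu$ of a BST $K$ stores a value $\operatorname{val}(\nu)$
and the total $\operatorname{sum}(\nu)$ of the values in its subtree. For a
BST or subtree $K'$ we write $\operatorname{sum}(K')$ for the sum at its root,
$0$ if it is empty.

\begin{lemma}[splitting]\label{lem:split}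
Given the path $\nu_0,\dots,\nu_k=\nu$ from the root of $K$ to a node $\nu$,
one can in time $O(k+1)$ turn $K$ into a BST $K^-$ on the items before $\nu$
and a BST $K^+$ on the items after $\nu$, with correct sums, such that no
node is deeper than it was in $K$.
\end{lemma}

\begin{proof}
Start with $K^-,K^+$ the left and right subtrees of $\nu$. For
$i=k-1,\dots,0$: if $\nu_{i+1}$ was the right child of $\nu_i$, make $K^-$ the
right subtree of $\nu_i$ and let $K^-$ be the tree now rooted at $\nu_i$;
otherwise make $K^+$ the left subtree of $\nu_i$ and let $K^+$ be the tree
now rooted at $\nu_i$; then recompute $\operatorname{sum}(\nu_i)$ from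
$\operatorname{val}(\nu_i)$ and its children. After step $i$, the trees
$K^-,K^+$ are BSTs on the items of the old subtree of $\nu_i$ before and
after $\nu$: in the first case $\nu_i$ and its left subtree precede the old
subtree of $\nu_{i+1}$ and are put in front of $K^-$, and in the second case
$\nu_i$ and its right subtree follow it and are put behind $K^+$. The new
descendants of $\nu_i$ were descendants of $\nu_i$ in $K$, and nodes off the
path keep their subtrees. So the ancestors of any node afterwards are among
its ancestors before.
\end{proof}

\subsection*{Segments}

During the algorithm some vertices have been removed, and the others are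
\emph{present}. A \emph{component} is a connected component of the present
vertices; adjacent present vertices lie in the same component. For a
component $H$ and $q\in H$, let
\[
\omega_H(q)=w(q)+\sum_{c\in H\text{ light child of }q}w(H_c)
\]
be the weight hanging at $q$. For plain $q$ it equals $w(q)$ at all times,
which is why static prefix sums serve on runs.

\begin{lemma}\label{lem:segment}
Let $H$ be a component and $P$ a heavy path with $Q=H\cap P\ne\emptyset$. Then
$Q$ is an interval of $P$. Its first vertex is $r_H$ if $r_H\in P$, and
otherwise it is the head of $P$, whose parent lies in $H$. For $u\in Q$,
\begin{equation}\label{eq:suffix}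
w(H_u)=\sum_{q\in Q\text{ at or below }u}\omega_H(q).
\end{equation}
\end{lemma}

\begin{proof}
The path between two vertices of $Q$ lies in both $H$ and $P$, so $Q$ is an
interval. If $r_H\in P$, it is above all other vertices of $Q$. If
$r_H\notin P$, then $r_H$ is an ancestor of a vertex $x\in Q$ not on $P$,
hence a proper ancestor of the head, and the path from $r_H$ to $x$ contains
the head and its parent. Finally $w(H_u)=\omega_H(u)+w(H_{h(u)})$ if the heavy
child of $u$ exists and lies in $H$, and $w(H_u)=\omega_H(u)$ otherwise, in
which case $u$ is the last vertex of $Q$; induction from the bottom of $Q$
gives \eqref{eq:suffix}.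
\end{proof}

We call $Q$ a \emph{segment}, and the segment containing $r_H$ the \emph{top
segment} of $H$. As in Lemma~\ref{lem:pieces}, a \emph{piece} is a maximal
interval of present vertices in a run.

\subsection*{The data structure}

For each heavy path we store the prefix sums of $w$, so the weight of any
interval of a run is available in $O(1)$ time. The remaining data are
described by four invariants.

\begin{enumerate}
\item[(I1)] \emph{Records.} Each segment $Q$ has a record $(I,K,J)$. Each of
$I,J$ is empty or a piece, stored by its end positions. $K$ is a possibly
empty BST whose items are branching vertices and whole runs. Read in order,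
$I,K,J$ list $Q$ from top to bottom. Each component is represented by the
record of its top segment.
\item[(I2)] \emph{Light children.} Each present branching vertex $q$ has a
BST $L_q$ on all its light children in $G$. The node of $c$ holds a pointer to
the record of the segment with first vertex $c$, or null if $c$ has been
removed.
\item[(I3)] \emph{Values.} Let $H$ be the component in question. In $K$, the
value of a run $R$ is $w(R)$ and the value of a branching vertex $q$ is
$\omega_H(q)$. In $L_q$ the value of $c$ is $w(H_c)$, or $0$ if $c$ has been
removed. All subtree sums are correct.
\item[(I4)] \emph{Depths.} In $K$, a branching vertex $q\in P$ has depth at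
most $\log(S_P/z(q))$, and a run has depth at most $\log n$. In $L_q$, the
node of $c$ has depth at most $\log(z(q)/s_c)$.
\end{enumerate}

By (I3), $\omega_H(q)=w(q)+\operatorname{sum}(L_q)$. The total
$\operatorname{tot}(Q)=w(I)+\operatorname{sum}(K)+w(J)$ takes $O(1)$ time, and
by \eqref{eq:suffix} it equals $w(H_u)$ for the first vertex $u$ of $Q$; for
the top segment it is $w(H)$. The purpose of $I$ and $J$ is the following.
Reaching a run through $K$ may cost $\log n$, which we can pay once per run
but not once per plain vertex. When a run is first cut, its two pieces become
the ends of two segments, and from then on they are reached in $O(1)$ time.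

\subsection*{Initialization}

Compute the sizes $s_u$, the heavy paths, the numbers $z(u)$ and the prefix
sums. Process the heavy paths by decreasing depth of the head (reverse
breadth-first order), so that $P_c$ precedes the heavy path of the parent of
$c$. For a heavy path $P$:

\begin{enumerate}
\item For each branching $q\in P$, build $L_q$ by Lemma~\ref{lem:bisect} with
the light children in any order and sizes $s_c$. Set
$\operatorname{val}(c)=\operatorname{tot}(P_c)$, let $c$ point to the record
of $P_c$, and compute the sums.
\item If $P$ has no branching vertex, its record is
$(P,\emptyset,\emptyset)$. Otherwise let $I$ be the possibly empty run above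
the first branching vertex and $J$ the possibly empty run below the last one.
Build $K$ on the branching vertices and the runs between them by
Lemma~\ref{lem:bisect}, with size $z(q)$ for a branching vertex $q$ and size
$|R|=\sum_{u\in R}z(u)$ for a run $R$. Set
$\operatorname{val}(q)=w(q)+\operatorname{sum}(L_q)$ and
$\operatorname{val}(R)=w(R)$, and compute the sums.
\end{enumerate}

The component $G$ is represented by the record of $P_\rho$. Invariants
(I1)--(I3) hold by construction. The sizes total $z(q)-1$ in $L_q$, and at
most $S_P\le n$ in $K$ by Lemma~\ref{lem:heavy}(b), so (I4) follows from
Lemma~\ref{lem:bisect}.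

\section{Finding and removing a centroid}\label{sec:algorithm}

The algorithm $A$ keeps a stack of components, each given by the record of
its top segment together with the vertex that will be the parent of its root
in the output; initially the stack holds $G$ with no parent. It repeatedly
pops a component $H$, finds the lowest vertex $v$ of the set $D$ of
Lemma~\ref{lem:chain}, records the parent of $v$, removes $v$, and pushes the
components of $H-v$ with parent $v$.

\subsection*{Finding $v$}

Compute $W=w(H)$ and let $Q$ be the top segment. The first vertex of the
current segment $Q=(I,K,J)$ will always lie in $D$, that is,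
$2\operatorname{tot}(Q)>W$. All BST paths traversed are recorded for the
later update.

\medskip\noindent\emph{Step 1: find the last vertex of $Q$ in $D$.} By
\eqref{eq:suffix} this is the lowest vertex of $Q$ whose suffix sum exceeds
$W/2$. A \emph{run search} in a piece $x_1,\dots,x_d$ with \emph{base}
$\sigma$, the total of $\omega_H$ over the vertices of $Q$ below the piece,
is called only when $2\sigma\le W<2(\sigma+w(x_1)+\dots+w(x_d))$. It finds the
largest $i$ with $2(\sigma+w(x_i)+\dots+w(x_d))>W$ by Lemma~\ref{lem:gallop};
the predicate is true for $i=1$, monotone because weights are positive, and
testable with prefix sums. There are three cases.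

\begin{itemize}
\item If $2w(J)>W$, do a run search in $J$ with base $0$.
\item Otherwise, if $2(\operatorname{sum}(K)+w(J))\le W$, then
$2\operatorname{tot}(Q)>W$ forces the vertex to lie in $I$; do a run search in
$I$ with base $\operatorname{sum}(K)+w(J)$.
\item Otherwise descend $K$ from its root with $\sigma=w(J)$. At the current
node $\nu$, with left and right subtrees $K_{\mathrm l},K_{\mathrm r}$, the
number $\sigma$ is the total of everything in $Q$ below the items of the
subtree of $\nu$, and
\begin{equation}\label{eq:descent}
2\sigma\le W<2(\sigma+\operatorname{sum}(\nu)).
\end{equation}
If $2(\sigma+\operatorname{sum}(K_{\mathrm r}))>W$, move to the right child.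
Otherwise put $\sigma'=\sigma+\operatorname{sum}(K_{\mathrm r})$. If
$2(\sigma'+\operatorname{val}(\nu))>W$, stop at $\nu$. Otherwise replace
$\sigma$ by $\sigma''=\sigma'+\operatorname{val}(\nu)$ and move to the left
child.
\end{itemize}

In the descent, a move to the right keeps $\sigma$, and the test is the
second inequality of \eqref{eq:descent} for the right child. In a move to the
left, $2\sigma''\le W$ by the failed test and
$\sigma''+\operatorname{sum}(K_{\mathrm l})=\sigma+\operatorname{sum}(\nu)>W/2$.
In both cases the two inequalities force the subtree entered to have positive
sum, so it is nonempty. At a stop,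
$2\sigma'\le W<2(\sigma'+\operatorname{val}(\nu))$, where $\sigma'$ is the
total below the item $\nu$. So the required vertex is $\nu$ if $\nu$ is a
branching vertex, and otherwise a run search in the run $\nu$ with base
$\sigma'$ finds it.

\medskip\noindent\emph{Step 2: look for a light child in $D$.} Let $q$ be the
vertex found. Its heavy child is not in $D$: either it is not in $H$, or it
follows $q$ in $Q$. If $q$ is plain, then $v=q$. If $q$ is branching, we need
a light child $c$ with $2\operatorname{val}(c)>W$. The values in $L_q$ are
not sorted, but they are nonnegative and total at most $W$, and this
suffices. Start at the root of $L_q$. At a node $\mu$, if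
$2\operatorname{val}(\mu)>W$, report $\mu$; otherwise move to a child whose
sum exceeds $W/2$, and report failure if there is none. At most one of
$\operatorname{val}(\mu)$ and the sums of the two subtrees of $\mu$ exceeds
$W/2$. If $c$ exists and $\mu$ is a proper BST ancestor of $c$, it is the sum
of the subtree containing $c$, so the search follows the BST path to $c$. On
failure no child of $q$ is in $D$, and $v=q$. On success $c\in D$: record the
\emph{exit} $(q,c)$ and return to Step~1 with the segment to which $c$ points.

\subsection*{Removing $v$}

Let $Q_0,\dots,Q_t$ be the segments visited, on heavy paths $P_0,\dots,P_t$,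
with exits $(q_i,c_{i+1})$ for $0\le i<t$, so that $q_i\in Q_i$, the first
vertex of $Q_{i+1}$ is $c_{i+1}$, and $v\in Q_t=(I,K,J)$. First cut $Q_t$ into
the part $U$ above $v$ and the part $Y$ below $v$, using
Lemma~\ref{lem:split} in the last two cases:
\[
\begin{array}{lll}
v\in I=I'vI'': & U=(I',\emptyset,\emptyset), & Y=(I'',K,J);\\
v\in J=J'vJ'': & U=(I,K,J'), & Y=(J'',\emptyset,\emptyset);\\
v\text{ a branching item of }K: & U=(I,K^-,\emptyset), &
  Y=(\emptyset,K^+,J);\\
v\in R=R'vR'',\ R\text{ a run item of }K: & U=(I,K^-,R'), & Y=(R'',K^+,J).
\end{array}
\]
Next, if $t\ge1$, redirect the pointer of $c_t$ to $U$ (null if $U$ is empty,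
that is, if $v=c_t$), and for $i=t,t-1,\dots,1$ do the following along the
recorded paths. Set $\operatorname{val}(c_i)$ in $L_{q_{i-1}}$ to
$\operatorname{tot}(U)$ if $i=t$ and to the current
$\operatorname{tot}(Q_i)$ if $i<t$; recompute the sums up to the root of
$L_{q_{i-1}}$; set
$\operatorname{val}(q_{i-1})=w(q_{i-1})+\operatorname{sum}(L_{q_{i-1}})$; and
recompute the sums up to the root of the BST of $Q_{i-1}$. Finally push the
new components, represented by: $Y$, if it is nonempty; the non-null pointers
in $L_v$, if $v$ is branching; and, for the component above $v$, the record
$U$ if $t=0$ and $U$ is nonempty, or $Q_0$ if $t\ge1$.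

\begin{example}\label{ex:run}
Take the tree of Figure~\ref{fig:tree} with $w(b_2)=13$ and all other weights
$1$. The tree $L_{a_2}$ has root $b_1$ (size $2$, value $14$) with right child
$c$ (size $1$, value $1$). The values in $K$ are $16$ for $a_2$, $3$ for
$R=a_3a_4a_5$ and $2$ for $a_6$, so $W=1+21+2=24$.

\emph{First removal.} We have $2w(J)=4\le24<2(21+2)$, so we descend $K$ with
$\sigma=2$. At $R$: $2(2+2)\le24$, then $2(4+3)\le24$, so we go left with
$\sigma=7$. At $a_2$: $2(7+16)>24$, stop. In $L_{a_2}$ the root has
$2\cdot14>24$, which gives the exit $(a_2,b_1)$. The next record is
$(b_1b_2,\emptyset,\emptyset)$, and the run search returns $b_2$ since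
$2\cdot13>24$. So $v=b_2$, $U=(b_1,\emptyset,\emptyset)$ and $Y$ is empty. The
update sets $\operatorname{val}(b_1)=1$, $\operatorname{sum}(L_{a_2})=2$,
$\operatorname{val}(a_2)=3$, $\operatorname{sum}(K)=8$.

\emph{Second removal.} Now $W=1+8+2=11$ and $4\le11<2(8+2)$. At $R$ with
$\sigma=2$: $2(2+2)\le11<2(4+3)$, stop. The run search in $a_3a_4a_5$ with
base $4$ has $2(4+1)\le11<2(4+2)$, so $v=a_4$. Splitting $K$ at $R$ gives
$U=(a_1,\{a_2\},a_3)$ and $Y=(a_5,\{a_6\},a_7a_8)$, two components of weight
$5$. The run $R$ has left the BST, and its pieces $a_3$ and $a_5$ are ends of
records.
\end{example}

\begin{proposition}\label{prop:correct}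
Invariants {\rm(I1)--(I4)} hold after every removal, and $A$ outputs a
weighted centroid tree.
\end{proposition}

\begin{proof}
Assume the invariants before a removal. The discussion of Steps~1 and~2 shows
that $v\in D$ has no child in $D$, so $v$ is the centroid of
Lemma~\ref{lem:chain}. The path from $r_H$ to $v$ runs through $Q_0$ from
$r_H$ to $q_0$, through $Q_1$ from $c_1$ to $q_1$, and so on; the edges on it
that lead to light children are exactly the exits.

(I1) Only the heavy path $P_t$ loses a vertex, so the segments afterwards are
the old ones other than $Q_t$, together with $U$ and $Y$ if nonempty. In each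
of the four cases $U$ and $Y$ list the vertices of $Q_t$ above and below $v$
in order; branching vertices and untouched runs remain BST items; and the
piece containing a plain $v$ is replaced by its two parts, each empty or a
piece, which are placed at an end of a record. By the proof of
Lemma~\ref{lem:chain} the components of $H-v$ are $H_{h(v)}$ if $h(v)\in H$,
with top segment $Y$; the sets $H_c$ for present light children $c$ of $v$,
whose top segments start at $c$; and $H\setminus H_v$ if $v\ne r_H$, with top
$r_H$. The top segment of the last one is $U$ if $t=0$, where $U$ is nonempty
exactly if $v\neq r_H$, and $Q_0$ if $t\ge1$, where $v\ne r_H$.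

(I2) Let $q$ be a present branching vertex and $c$ a light child that was
present before the removal. Its pointer must change only if the segment
starting at $c$ is $Q_t$. As the parent $q$ of $c$ is present, $c$ is not the
top of its component, so $t\geq1$ and $c=c_t$, and this pointer is redirected.
The segment $Y$ starts at a heavy child and needs no pointer.

(I3) For a present vertex $u\in H$ that is not an ancestor of $v$, the
descendants of $u$ in its new component still form the set $H_u$, since the
paths from $u$ down to them avoid $v$. So the value of a light child $c$ in
$L_q$ with $q$ present changes only if $c$ is $v$ or an ancestor of $v$ in $H$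
with parent in $H$, that is, $c\in\{c_1,\dots,c_t\}$, and the hanging weight
changes only at $q_0,\dots,q_{t-1}$. In particular no value in the BST of
$Q_t$ changes, Lemma~\ref{lem:split} keeps its sums correct, and
$\operatorname{tot}(U)$ is the correct new value of $c_t$. Going up, round $i$
of the update receives the correct value of $c_i$ and makes $L_{q_{i-1}}$, the
value of $q_{i-1}$ and the sums in the BST of $Q_{i-1}$ correct, and hence
also $\operatorname{tot}(Q_{i-1})$, which round $i-1$ uses.

(I4) The trees $L_q$ never change shape, and the trees $K$ change only by
splitting, which does not increase depths.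

Each chosen vertex is a centroid of its component and becomes the parent of
the vertices chosen in the components that its removal creates, so the output
is a weighted centroid tree.
\end{proof}

\section{Running time}\label{sec:time}

\begin{proposition}\label{prop:time}
There is an absolute constant $C$ such that, for every tree $G$ and every
choice of the root $\rho$, $\operatorname{cost}_A(G)\le C\,\Phi_\rho(G)$.
\end{proposition}

\begin{proof}
We bound four kinds of work, each by $O(\Phi_\rho)$.

\emph{Initialization.} Rooting, sizes, heavy paths, prefix sums, values and
sums take $O(n)$ time. A run item of a tree $K$ lies immediately below a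
branching vertex, so by Lemma~\ref{lem:heavy}(c) the trees $K$ have at most
$2(\lambda-1)$ items in total, and the trees $L_q$ have $\lambda-1$ items.
Each tree has total size at most $n$, so by Lemma~\ref{lem:bisect} building
them takes $O(n+\lambda\log n)$ time, which is $O(\Phi_\rho)$ by
Lemma~\ref{lem:heavy}(c).

\emph{Exits.} Consider the removal of $v$. For $0\le i<t$, the search in $Q_i$
follows the BST path to $q_i$, the search in $L_{q_i}$ follows the BST path to
$c_{i+1}$, and the update retraces both. By (I4) this costs
\[
O\Bigl(1+\log\frac{S_{P_i}}{z(q_i)}+\log\frac{z(q_i)}{s_{c_{i+1}}}\Bigr)
=O\Bigl(1+\log\frac{S_{P_i}}{S_{P_{i+1}}}\Bigr)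
=O\Bigl(\log\frac{S_{P_i}}{S_{P_{i+1}}}\Bigr),
\]
because $s_{c_{i+1}}=S_{P_{i+1}}\le S_{P_i}/2$ by Lemma~\ref{lem:heavy}(a);
this is the place where the choice of heavy children matters. The sum over
$i$ telescopes to $O(\log(S_{P_0}/S_{P_t}))$, which is $O(\log(n/s_v))$ since
$S_{P_0}\le n$ and $s_v\le S_{P_t}$. Each vertex is removed once, so exits
cost $O(\sum_v\log(n/s_v))$ in total.

\emph{The last segment, apart from run searches.} If $v\in I$ or $v\in J$,
the work is $O(1)$. If $v$ is a branching item of $K$ or lies in a run item,
locating the item and splitting $K$ take $O(1+\log n)$ time by (I4). The item
then leaves the BST, and no items are ever created after initialization, so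
this happens at most $2(\lambda-1)$ times, for a total of
$O(n+\lambda\log n)$. If $v$ is branching, the failed search in $L_v$ and the
listing of the pointers in $L_v$ visit each node of $L_v$ at most once each. A
failed search in $L_v$ is always followed by the removal of $v$, so this work
is $O(n)$ in total.

\emph{Run searches.} A run search returns a plain vertex, which is removed at
once, so there is exactly one run search per plain vertex. By (I1) it is made
in the piece that currently contains the vertex. By Lemmas~\ref{lem:gallop}
and~\ref{lem:pieces} the searches within a run $R$ cost $O(|R|)$, and runs are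
disjoint, so the total is $O(n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The algorithm $A$ is correct by Proposition~\ref{prop:correct} and has cost
at most $C\,\Phi_\rho(G)$ by Proposition~\ref{prop:time}.
Proposition~\ref{prop:lower} gives both inequalities for $B$.
\end{proof}

Propositions~\ref{prop:lower} and~\ref{prop:time} together give
$\operatorname{cost}_A(G)\le4C(1+\log E(G))$.

\begin{remark}
Balanced trees cannot replace the biased ones. Let $G$ consist of a center
$q$, taken as root, with $m=\lfloor\sqrt n\rfloor$ pendant leaves and two
pendant paths of $k>m$ vertices each. Then
$\Phi_q\le n+m\log n+2\log(n^n/n!)=O(n)$. One path has a light head $c$. By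
Lemma~\ref{lem:force} some weights force this path to be removed first, from
the bottom up, and each of these $k=\Theta(n)$ removals searches for $c$ in
$L_q$. A balanced tree may hold $c$ at depth about $\log m=\Theta(\log n)$,
whereas (I4) gives depth at most $\log((1+m+k)/k)\le1$.
\end{remark}

\section{Consequences}\label{sec:cons}

Let $\operatorname{opt}(G)$ be the infimum of $\operatorname{cost}_B(G)$ over
all algorithms $B$ that are correct on all inputs $(G,w)$ for the fixed tree
$G$. A \emph{Las Vegas} algorithm may use random bits, and on each input on
which it is required to be correct it halts with a wrong output with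
probability zero; its cost is the supremum of the expected cost over these
inputs. A \emph{spider} with $\ell$ legs consists of a center with $\ell$
pendant paths; a \emph{broom} with $\ell$ leaves consists of a center with
$\ell-1$ pendant leaves and one pendant path.

\begin{theorem}\label{thm:cons}
\begin{enumerate}
\item[(1)] \emph{(Exact complexity.)} For every tree $G$ with $n\ge2$ and
every root $\rho$,
$\operatorname{opt}(G)=\Theta(\log E(G))=\Theta(\Phi_\rho(G))$, with absolute
constants.
\item[(2)] \emph{(Strong competitors.)} The algorithm $A$ is within an
absolute constant factor even of algorithms $B$ for fixed $G$ that need only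
be correct when the weights are distinct powers of two, that is, that only
compute max-Cartesian trees on such inputs, and even of Las Vegas randomized
such $B$, measured by worst-case expected cost.
\item[(3)] \emph{(Approximate centroids.)} Let $\alpha\in[\frac12,1)$,
possibly depending on $n$. Then $A$ is universally optimal for computing
$\alpha$-centroid trees, with a constant independent of $\alpha$. For
$\alpha=1$ the problem has cost $O(n)$ for every $G$.
\item[(4)] \emph{(In terms of leaves.)} If $n\ge3$ and $G$ has $\ell$ leaves,
then $\operatorname{opt}(G)$ is $\Omega(n+\ell\log\ell)$ and
$O(n\log(2\ell))$. For all $3\le\ell\le n-1$ both bounds are attained up to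
constants: the upper bound by spiders whose leg lengths differ by at most
one, the lower bound by brooms.
\end{enumerate}
\end{theorem}

\begin{proof}
Write $E=E(G)$.

(1) By Lemma~\ref{lem:two}, $\log E\ge n-1\ge1$. Running $A$ with root $\rho$
on a hard-wired copy of $G$ is a correct algorithm for $G$, so
Propositions~\ref{prop:lower} and~\ref{prop:time} give
\[
\log_3E\le\operatorname{opt}(G)\le C\,\Phi_\rho(G)\le4C(1+\log E)\le8C\log E.
\]

(2) A deterministic algorithm is a Las Vegas algorithm, so let $B$ be Las
Vegas. For each elimination tree $T$ let $w_T$ be the weights of
Lemma~\ref{lem:force} with $\alpha=\frac12$, $M=2$; they are distinct powers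
of two. If the expected cost on some $w_T$ is infinite, there is nothing to
prove. Otherwise $B$ halts with output $T$ on $w_T$ with probability one, and
since there are finitely many $T$, for almost every fixing of the random bits
$B$ is a deterministic algorithm to which Lemma~\ref{lem:kraft} applies.
Taking expectations over the random bits, the average over $T$ of the
expected number of comparisons on $w_T$ is at least $\log_3E$, so some $w_T$
has expected cost at least $\log_3E$. Thus the cost of $B$ is at least
$\max(1,\log_3E)\ge\Phi_\rho/12\ge\operatorname{cost}_A(G)/(12C)$.

(3) A centroid is an $\alpha$-centroid, so $A$ is correct. By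
Lemma~\ref{lem:force} with any integer $M\ge1/(1-\alpha)$, every elimination
tree is the only acceptable output for some weights. By
Lemma~\ref{lem:kraft}, every $B$ that is correct for $G$ has cost at least
$\max(1,\log_3E)$, and the constant is again $12C$. For $\alpha=1$ every
elimination tree is acceptable. The tree $G$ rooted at $\rho$ is one, since
removing $u$ from $G_u$ leaves the subtrees $G_c$ of its children, and it is
computed in $O(n)$ time.

(4) By (1) it suffices to estimate $\Phi_\rho$ for a convenient root. Since
$n\ge3$, we may take $\rho$ not a leaf; then the childless vertices are the
leaves, and $\lambda=\ell$. Lemma~\ref{lem:heavy}(c) gives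
$\Phi_\rho\ge n+\ell\log n\ge n+\ell\log\ell$. For the upper bound, let the
$\ell$ heavy paths have $k_1,\dots,k_\ell$ vertices, with $\sum_jk_j=n$. The
$i$-th vertex from the bottom of a heavy path has at least $i$ descendants,
so by \eqref{eq:fact} a path with $k$ vertices contributes at most
$\log(n^k/k!)\le k\log(en/k)$ to the sum in \eqref{eq:phi}. The function
$x\mapsto x\log(en/x)$ has second derivative $-(\log e)/x<0$, so by concavity
\[
\sum_jk_j\log\frac{en}{k_j}\le\ell\cdot\frac n\ell\log\frac{en}{n/\ell}
=n\log(e\ell),
\]
and $\Phi_\rho\le n+n\log(e\ell)=O(n\log(2\ell))$.

Let $3\le\ell\le n-1$. Distribute $n-1$ vertices over $\ell$ legs whose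
lengths differ by at most one; the legs are nonempty, so this spider has
$\ell$ leaves. Root it at the center. Each leg has at most
$\lceil(n-1)/\ell\rceil\le(n+\ell-2)/\ell\le2n/\ell$ vertices, so each vertex
$u$ other than the center has $\log(n/s_u)\ge\log(\ell/2)$, and
\[
\Phi_\rho\ge n+(n-1)\log(\ell/2)\ge(n-1)\log\ell
\ge\tfrac n2\cdot\tfrac12\log(2\ell),
\]
using $\ell^2\ge2\ell$. The broom with $\ell-1$ pendant leaves and a pendant
path of $k=n-\ell\ge1$ vertices has $n$ vertices and $\ell$ leaves. Rooted at
the center, it has
\[
\Phi_\rho=n+(\ell-1)\log n+\sum_{i=1}^k\log\frac ni
\le n+\ell\log n+\log\frac{n^n}{n!}\le(1+\log e)\,n+\ell\log n .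
\]
If $\ell\le\sqrt n$, then
$\ell\log n\le\sqrt n\cdot2\log\sqrt n\le2n$; otherwise
$\log n\le2\log\ell$. So $\Phi_\rho=O(n+\ell\log\ell)$.
\end{proof}

The hypothesis $\alpha<1$ in (3) is used only in Lemma~\ref{lem:force}, and
the statement fails without it: $A$ computes exact centroid trees, so on
stars $\operatorname{cost}_A(G)\ge\frac1{12}(n-1)\log n$ by
Proposition~\ref{prop:lower}, against $O(n)$ for $\alpha=1$.

\begin{thebibliography}{1}

\bibitem{Ber26}
Benjamin Aram Berendsohn,
\emph{Universally Optimal Decremental Tree Minima},
arXiv:2602.15977 (2026).

\end{thebibliography}
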